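# Halving sparse Weierstrass semigroups

## 1. A double cover found from seven functions

Let $C$ be a smooth projective irreducible curve over $\mathbb C$ and $P\in C$ a point. Suppose that the pole orders at $P$ of the functions on $C$ that are regular off $P$ are exactly
$$\{0,4,6,8,10,12,13,14,15,\dots\}.$$
The missing positive integers are $1,2,3,5,7,9,11$. What does this say about $C$?

Choose functions $x,y$, regular off $P$, with pole orders $4$ and $6$. The functions regular off $P$ with pole order at most $12$ form a space whose dimension is the number of available pole orders (two functions with the same pole order have a combination with smaller pole order). The available orders are $0,4,6,8,10,12$, so the dimension is $6$. But the space contains the seven functions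
$$1,\ x,\ y,\ x^2,\ xy,\ x^3,\ y^2,$$
with pole orders $0,4,6,8,10,12,12$. So there is a linear relation. Both $x^3$ and $y^2$ occur in it, because if one of the two is dropped, the remaining functions have distinct pole orders and are independent. Hence $y$ is quadratic over $\mathbb C(x)$. It is not in $\mathbb C(x)$, whose nonzero elements have order in $4\mathbb Z$ at $P$. Since $x$ has a single pole, of order $4$, we have $[\mathbb C(C):\mathbb C(x)]=4$, and so $\mathbb C(x,y)$ has index $2$ in $\mathbb C(C)$.

Let $B$ be the curve with function field $\mathbb C(x,y)$ and $Q\in B$ the image of $P$. An element of $\mathbb C(x,y)$ is $p+qy$ with $p,q\in\mathbb C(x)$. The orders of $p$ and $qy$ at $P$ lie in different classes mod $4$, so they do not cancel, and the order of $p+qy$ is even. Therefore the double cover $C\to B$ is ramified at $P$, and $x,y$ have poles of orders $2,3$ at $Q$ and nowhere else. Pole order $1$ cannot occur at $Q$, since it would give pole order $2$ at $P$. So the pole orders at $Q$ are $0,2,3,4,\dots$: they are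 the halves of the even pole orders at $P$.

Now change the semigroup a little, to
$$\{0,4,6,8,9,10,11,12,\dots\},\qquad\text{missing } 1,2,3,5,7 .$$
The halves of the even elements are still $0,2,3,4,\dots$. But the available pole orders up to $12$ are now $0,4,6,8,9,10,11,12$. The space has dimension $8$, and seven functions in it need not satisfy any relation. The argument for a double cover is gone. Still, $\{0,2,3,4,\dots\}$ is the set of pole orders at a point of an elliptic curve, so the halved set does come from a point on a curve. Must that always happen?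

## 2. Sparse semigroups and their halves

Put $\mathbb N=\{0,1,2,\dots\}$. All curves are smooth, projective, irreducible, over $\mathbb C$.

**Definition (numerical semigroup).** A numerical semigroup is a set $H\subseteq\mathbb N$ that contains $0$, is closed under addition, and has finite complement. The elements of $\mathbb N\setminus H$ are its gaps; their number $g$ is the genus; the largest gap $\ell_g$ is the Frobenius number; the smallest nonzero element is the multiplicity.

**Definition (sparse).** A numerical semigroup of genus $g>1$ is sparse if any two consecutive gaps differ by at most $2$.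

Both semigroups of Section 1 are sparse: the gaps $1,2,3,5,7,9,11$ and $1,2,3,5,7$ have successive differences $1$ or $2$. In contrast $\{0,3,5,6,8,9,10,\dots\}$, with gaps $1,2,4,7$, is not sparse, because $7-4=3$.

**Definition (Weierstrass semigroup).** A numerical semigroup $H$ is Weierstrass if there are a curve $C$ and $P\in C$ such that $H$ is the set of pole orders at $P$ of the functions regular on $C\setminus\{P\}$. Equivalently, the gaps are the integers $k\ge1$ for which some holomorphic differential vanishes to order exactly $k-1$ at $P$. We then say that $(C,P)$ realizes $H$; the genus of $C$ is the genus of $H$.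

The problem is from André Contiero, Carlos Gustavo T. A. Moreira and Paula M. Veloso, "On the structure of numerical sparse semigroups and applications to Weierstrass points", arXiv:1308.5844 (2013). We use one structural fact from that source.

**Fact (shape of $H$).** Let $H$ be a sparse semigroup of genus $g$ with Frobenius number $\ell_g=2g-(2r+1)$, $g\ge4r+1$, and even multiplicity. Then $H'=\{n/2\mid n\in H\text{ even}\}$ is a numerical semigroup of genus $r$, and $H=2H'\cup\{n\in\mathbb N: n\ge2g-2r\}$.

The examples of Section 1 are $r=1$, $g=7$ and $r=1$, $g=5$. The question is whether $H'$ is Weierstrass whenever $H$ is. The answer is yes.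

**Theorem 1.** Let $r\ge1$, and let $H$ be a sparse Weierstrass semigroup with $\ell_g=2g-(2r+1)$, $g\ge4r+1$ and even multiplicity. Then $H'$ is Weierstrass.

**Theorem 2 (converse).** Let $H'$ be a Weierstrass semigroup of genus $r\ge1$ and let $g\ge2r$. Then $2H'\cup\{n\text{ odd}: n\ge2g-2r+1\}$ is a Weierstrass semigroup of genus $g$. For $g\ge4r+1$ it equals $2H'\cup\{n\ge2g-2r\}$, is sparse, and has Frobenius number $2g-2r-1$ and even multiplicity.

**Corollary 3.** For $g\ge4r+1$, $H\mapsto H'$ is a bijection from the set of sparse Weierstrass semigroups of genus $g$, Frobenius number $2g-2r-1$ and even multiplicity onto the set of Weierstrass semigroups of genus $r$.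

For very small $r$ Theorem 1 can be seen directly. For $r=1$ the only possible $H'$ is $\{0,2,3,\dots\}$. For $r=2$ the gaps of $H'$ are $\{1,2\}$ or $\{1,3\}$, and both occur on a curve of genus $2$, at a non-Weierstrass and at a Weierstrass point. For $r=3$ the gap sets are $\{1,2,3\},\{1,2,4\},\{1,2,5\},\{1,3,5\}$, with multiplicities $4,3,3,2$, and multiplicities up to $5$ are covered by a theorem quoted next. We shall see in Section 5 that the quoted theorems settle everything with $r\le6$.

## 3. Apéry sets, linear Kneser, and the quoted theorems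

**Definition (Apéry set).** Let $T$ be a numerical semigroup of genus $g_T\ge1$ with Frobenius number $\ell_T$, and $0\ne m\in T$. Then $\mathrm{Ap}(T,m)=\{w\in T: w-m\notin T\}$.

It consists of the least element of $T$ in each residue class mod $m$. If $w$ is the Apéry element congruent to $i$, $0\le i<m$, the gaps in its class are $i,i+m,\dots,w-m$, and there are $\lfloor w/m\rfloor$ of them. Summing $w=i+m\lfloor w/m\rfloor$ gives
$$\sum_{w\in\mathrm{Ap}(T,m)}w=m\,g_T+\frac{m(m-1)}2. \tag{1}$$
Also $\max\mathrm{Ap}(T,m)=\ell_T+m$: this number is in $T$ while $\ell_T$ is not, and $w-m\notin T$ implies $w-m\le\ell_T$. Finally $\ell_T\le2g_T-1$, because in each pair $\{i,\ell_T-i\}$ at least one number is a gap; and the multiplicity is at most $g_T+1$, because all positive integers below it are gaps.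

Example: $T=\{0,6,7,9,10\}\cup[12,\infty)$ has gaps $1,\dots,5,8,11$ and genus $7$. Here $\mathrm{Ap}(T,6)=\{0,7,14,9,10,17\}$, with sum $57=6\cdot7+15$. This semigroup will come back.

**(K) Linear Kneser theorem** (Hou–Leung–Xiang, *J. Number Theory* 97 (2002)). Let $L/F$ be a field extension in characteristic $0$ and $A,B\subset L$ nonzero finite-dimensional $F$-subspaces. Let $AB$ be the $F$-span of the products. Then
$$\dim AB\ge\dim A+\dim B-\dim\mathrm{St}(AB),\qquad \mathrm{St}(AB)=\{z\in L: zAB\subset AB\},$$
and $\mathrm{St}(AB)$ is a field containing $F$.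

Example: $F=\mathbb Q$, $L=\mathbb Q(\theta)$, $\theta^4=2$. For $A=B=\langle1,\theta\rangle$ we get $AB=\langle1,\theta,\theta^2\rangle$. The stabilizer has degree dividing $\dim AB=3$ and $[L:F]=4$, so it is $\mathbb Q$, and $3\ge2+2-1$. For $A=B=\langle1,\theta^2\rangle$ the product is $A$ itself, the stabilizer is $\mathbb Q(\sqrt2)$, and $2\ge2+2-2$. A small product is possible only if a larger field stabilizes it.

**(W1)** Numerical semigroups of multiplicity $2,3,4,5$ are Weierstrass ($2$ is classical; $3$: Maclachlan, *J. London Math. Soc.* 1971; $4$: Komeda, *J. reine angew. Math.* 341 (1983); $5$: Komeda, *Manuscripta Math.* 76 (1992)).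

**(W2)** The effective weight of a numerical semigroup is the number of pairs $(n,\ell)$ with $n$ a minimal generator, $\ell$ a gap and $n<\ell$. A numerical semigroup of genus $g$ with effective weight at most $g-1$ is Weierstrass (Pflueger, *Algebra Number Theory* 12 (2018)).

Example: $T=\{0,6,7,9,10\}\cup[12,\infty)$ has minimal generators $6,7,9,10$, since $12=6+6$, $13=6+7$, $14=7+7$, $15=6+9$, $16=6+10$, $17=7+10$, and every larger integer is one of these plus a multiple of $6$. Two generators lie below the gap $8$ and four below the gap $11$. The effective weight is $6=g_T-1$, so $T$ is Weierstrass.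

We also use Riemann–Roch, Bertini, and Clifford's theorem: if $h^0(\mathcal L)\ge1$ and $h^1(\mathcal L)\ge1$ then $h^0(\mathcal L)-1\le\frac12\deg\mathcal L$, with equality only if $\mathcal L$ is trivial, or canonical, or the curve is hyperelliptic.

## 4. Double covers with prescribed odd pole orders, and the converse

The engine for constructing points is a double cover branched at the given point. The even pole orders on the cover come from the base, and the odd ones from a line bundle $\mathcal D$ on the base.

**Lemma 4.1.** Let $(B,Q)$ have Weierstrass semigroup $N$ and genus $\gamma\ge1$. Let $\mathcal D$ be a line bundle on $B$ and $E\subset\mathbb N$ with $h^0(\mathcal D(nQ))=\#(E\cap[0,n])$ for all $n\in\mathbb Z$. Let $\mu>0$ be odd and $Z\ge0$ a reduced divisor with $Q\notin Z$ and $2\mathcal D+Z\sim\mu Q$. Then $2N\cup(\mu+2E)$ is the Weierstrass semigroup of a point on some curve.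

*Proof.* Put $\rho=\frac{\mu+1}2$ and $\lambda=\mathcal O(\rho Q)\otimes\mathcal D^{-1}$. Then $\lambda^2\cong\mathcal O(Q+Z)$. Let $p:C'\to B$ be the double cover branched along $Q+Z$ defined by $\lambda$. As this divisor is reduced and nonempty, $C'$ is smooth and irreducible. On it there is a section $y$ of $p^*\lambda$ with $y^2=\psi$, where $\mathrm{div}\,\psi=Q+Z$, and $p_*\mathcal O_{C'}=\mathcal O\oplus\lambda^{-1}$.

Let $P'$ be the point over $Q$. The functions on $C'$ regular off $P'$ are the $a+ty$ with $a$ regular off $Q$ and $t\in\bigcup_nH^0(\lambda^{-1}(nQ))$. The functions $a$ have exactly the pole orders $2N$ at $P'$. Since $\psi$ vanishes to order $1$ at $Q$, it vanishes to order $2$ at $P'$, and $y$ to order $1$. So if $t$ has pole order exactly $n$ at $Q$, then $ty$ has pole order $2n-1$. Now $\lambda^{-1}(nQ)=\mathcal D((n-\rho)Q)$, so pole order $n$ occurs if and only if $q:=n-\rho\in E$, and then $2n-1=2q+2\rho-1=\mu+2q$. As the pole orders of $a$ and $ty$ have different parity, that of $a+ty$ is the larger of the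 two. $\square$

Try this on the second semigroup of Section 1. Let $B$ be an elliptic curve, so $N=\{0,2,3,\dots\}$; take $\mu=9$ and $Z$ a reduced divisor of degree $7$ off $Q$. A line bundle of degree $1$ is $\mathcal O(b)$ for a point $b$, and $2b\sim9Q-Z$ has four solutions $b$, which differ by $2$-torsion. At most one of them is $Q$; take another. Then $h^0(\mathcal O(b-Q))=0$, and by Riemann–Roch $h^0(\mathcal O(b+nQ))=n+1$ for $n\ge0$. So $E=\mathbb N$, and the lemma produces $\{0,4,6,8,\dots\}\cup\{9,11,13,\dots\}$, our semigroup of genus $5$. In higher genus, the choice among the $2$-torsion translates is made by the next lemma.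

**Lemma 4.2.** Let $B$ have genus $\gamma\ge1$, with Jacobian $J$, and let $\xi\in\mathrm{Pic}^{\gamma-1}(B)$. There is $\epsilon\in J[2]$ with $h^0(\xi+\epsilon)=0$.

*Proof.* Let $W_{\gamma-1}\subset\mathrm{Pic}^{\gamma-1}(B)$ be the locus of effective classes. Choose $\kappa$ with $2\kappa=K_B$ and put $\Theta=W_{\gamma-1}-\kappa\subset J$, a symmetric principal polarization. Since $[2]_*\mathcal O_J=\bigoplus_{\alpha\in\hat J[2]}\alpha$, the projection formula gives
$$H^0([2]^*\mathcal O(\Theta))=\bigoplus_{\alpha}[2]^*H^0(\mathcal O(\Theta)\otimes\alpha).$$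
As $\Theta$ is principal, $\mathcal O(\Theta)\otimes\alpha$ is the pullback of $\mathcal O(\Theta)$ under translation by some $\epsilon\in J[2]$. So its sections are spanned by one section, with divisor $\Theta-\epsilon$. As $\Theta$ is symmetric, $[2]^*\mathcal O(\Theta)\cong\mathcal O(4\Theta)$, which is base point free. Hence no $y\in J$ is a zero of all the sections above: for every $y$ there is $\epsilon\in J[2]$ with $2y\notin\Theta-\epsilon$. Choose $y$ with $2y=\xi-\kappa$. Then $\xi+\epsilon\notin W_{\gamma-1}$. $\square$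

**Proof of Theorem 2.** Let $(B,Q)$ realize $N=H'$, so $\gamma=r$. Take $E=\mathbb N$, $\mu=2g-2r+1$, and $Z$ reduced of degree $2g-4r+1\ge1$ with $Q\notin Z$. Since $\mathrm{Pic}^0$ is divisible, there is $\mathcal D$ of degree $r$ with $2\mathcal D\sim\mu Q-Z$. By Lemma 4.2 applied to $\mathcal D(-Q)$, of degree $r-1$, we may add a $2$-torsion class to $\mathcal D$ and get $h^0(\mathcal D(-Q))=0$. By Riemann–Roch $h^1(\mathcal D(-Q))=0$, hence $h^1(\mathcal D(nQ))=0$ for $n\ge-1$, so that $h^0(\mathcal D(nQ))=n+1$ for $n\ge-1$ and $0$ for $n<0$. Lemma 4.1 shows that $2H'\cup(\mu+2\mathbb N)$ is Weierstrass. It has $r$ even gaps and the odd gaps $1,3,\dots,2g-2r-1$, so its genus is $r+(g-r)=g$.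

Let $g\ge4r+1$. If $n\ge2g-2r\ge6r+2$ is even, then $n/2\ge3r+1$ exceeds the Frobenius number of $H'$, so $n\in2H'$. This gives the second form of the semigroup. All odd numbers up to $2g-2r-1$ are gaps, and the even gaps are at most $2(2r-1)=4r-2$. So the semigroup is sparse with Frobenius number $2g-2r-1$. Its least positive even element is at most $2r+2$, smaller than all its odd elements, so the multiplicity is even. $\square$

**Proof of Corollary 3, given Theorem 1.** The map is well defined by the Fact of Section 2 and Theorem 1. It is injective because $H=2H'\cup\{n\ge2g-2r\}$ is determined by $H'$, and surjective by Theorem 2. $\square$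

The rest of the notes proves Theorem 1.

## 5. Even subfields, and why $g\ge7r$ is easy

Let $H$ be as in Theorem 1, let $(C,P)$ realize it, and put $K=\mathbb C(C)$, $v(f)=-\mathrm{ord}_P f$. Thus $v(fh)=v(f)+v(h)$, and $v(f+h)\le\max(v(f),v(h))$ with equality if the values differ. Let $R$ be the ring of functions regular off $P$. Put
$$M:=3r+1\le g-r .$$
Odd elements of $H$ are at least $2(g-r)+1\ge2M+1$. For $h\le g-r$ put $L_h=H^0(C,\mathcal O(2hP))$. All its nonzero elements have value in $2H'$, and $\dim L_h=\#(H'\cap[0,h])$. Let $\ell'\le2r-1$ be the Frobenius number and $a\le r+1$ the multiplicity of $H'$. For each $h\in H'$ fix $f_h\in R$ with $v(f_h)=2h$, with $f_0=1$.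

**Definition 5.1 (even subfield).** A subfield $S'$ with $\mathbb C\subset S'\subset K$ is even if $v(S'^*)\subset2\mathbb Z$.

For instance $\mathbb C(f_h)$ is even for $0\ne h\in H'$, with $v$-values in $2h\mathbb Z$; and in the first example of Section 1, $\mathbb C(x,y)$ is even of index $2$.

**Lemma 5.2.** If there is an even subfield $S'$ with $[K:S']=2$, then $H'$ is Weierstrass.

*Proof.* Let $C\to B$ be the double cover given by $S'$. The ramification index at $P$ is even, so it is $2$; let $Q$ be the image of $P$ and $N$ its semigroup. A function on $B$, regular off $Q$ with pole order $n$, has $v=2n\in H$, so $n\in H'$. Conversely let $h\in H'$. The completion of $K$ at $P$ is obtained from that of $S'$ at $Q$ by adjoining a square root of a local parameter; this square root $\tau$ is a local parameter at $P$ with $\tau\mapsto-\tau$ under the involution. So the trace of $f_h$ to $S'$ is twice the part of $f_h$ in even powers of $\tau$. It keeps the leading term, in $\tau^{-2h}$, up to the factor $2$, and it is regular off $Q$.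 Hence $h\in N$, and $H'=N$. $\square$

**The sensible first attempt.** Imitate Section 1. Put $F_0=\mathbb C(f_a)$ and $W=\bigoplus_wF_0f_w$, over $w\in\mathrm{Ap}(H',a)$. The values $2w$ are distinct mod $2a$ and $v(F_0^*)=2a\mathbb Z$, so the sum is direct, $\dim_{F_0}W=a$, and all nonzero elements of $W$ have even value. If $h\le g-r$, the elements $f_a^jf_w$ with $w+ja\le h$ take each value in $2H'\cap[0,2h]$ once, so they form a basis of $L_h$, and $L_h\subset W$.

Suppose $g-r\ge2(\ell'+a)$. Since $w\le\ell'+a$ for Apéry elements, every product $f_wf_{w'}$ lies in $L_{g-r}\subset W$. So $W$ is closed under multiplication. It is a domain of finite dimension over $F_0$, so it is a field. As $[K:F_0]=2a$, it has index $2$, and it is even: Lemma 5.2 finishes. Since $2(\ell'+a)\le6r$, this proves Theorem 1 for $g\ge7r$.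

For $g$ near $4r+1$ the argument stops at one exact point: we know only that functions of value at most $2M=6r+2$ lie in $W$, while two Apéry elements can each be about $3r$, and their product has value up to about $12r$. In the second example of Section 1 we have $M=4$, $\mathrm{Ap}(H',2)=\{0,3\}$, and the offending product is $y^2$, with value $12>8$. What survives is that a product of an element of $L_s$ and an element of $L_{M-s}$ is in $L_M$. So $W$ contains many products of large pieces of itself. By (K), that forces a subfield to stabilize them, and this is the idea that drives the proof. The subfield found this way may have index larger than $2$. Then either the numerical constraints are contradictory, or they leave one semigroup that (W2) handles, or the index is $4$. In that last case we build a *new* double cover, with Lemma 4.1, over the curve of the index $4$ subfield, in order to realize $H'$ itself.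

**Reductions.** By Lemma 5.2 we may assume that there is no even subfield of index $2$. If $a\le5$, use (W1). If $a=r+1$, the gaps of $H'$ are $1,\dots,r$ and the effective weight is $0$. If $a=r$, the gaps are $1,\dots,r-1,b$ with $r<b\le2r-1$. The elements of $H'$ below $b$ are $0,r,\dots,b-1$; the nonzero ones are less than $2r$ and so are minimal generators. The effective weight is $b-r\le r-1$. In both cases (W2) applies. So we make the following standing assumptions until the end:
$$\text{no even subfield has index }2,\qquad 6\le a\le r-1. \tag{2}$$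
In particular $r\ge7$: for $r\le6$ the theorem is already proved.

## 6. An inequality from products that stay even

**The largest even subfield containing $x$.** Let $0\ne m\in H'$ with $\ell'+m\le M$, and $x\in R$ with $v(x)=2m$. Then $[K:\mathbb C(x)]=2m$ and $P$ is totally ramified over $\mathbb C(x)$. Choose $\tau$ in the completion with $\tau^{-2m}=x$. Then $\hat K_P=\mathbb C((\tau))$ is cyclic of degree $2m$ over $\mathbb C((\tau^{2m}))$, so it has exactly one intermediate field below it for each index. Let $\mathbb C(x)\subset S'\subset K$. As $P$ is totally ramified over $S'$, the completion of $S'$ at the place below $P$ has degree $[K:S']$ under $\hat K_P$. So it is $\mathbb C((\tau^{[K:S']}))$, and $v(S'^*)=[K:S']\mathbb Z$. Hence $S'$ is even if and only if $S'\subset\mathbb C((\tau^2))$, and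
$$S(x):=K\cap\mathbb C((\tau^2))$$
is the largest even subfield containing $\mathbb C(x)$. Put $[K:S(x)]=2d$. Then $d\mid m$, and $d\ge2$ by (2).

**Proposition 6.1.** For every integer $0\le s\le M$ there is an integer $\delta_s=\delta_{M-s}$ with $d\mid\delta_s\mid m$ and the following property. Let $X_s\subset\mathbb Z/m$ be the set of residues of $H'\cap[0,s]$, $G_s=\delta_s\mathbb Z/m\mathbb Z$, and $\eta_s=|G_s|=m/\delta_s$. Then
$$|X_s+G_s|+|X_{M-s}+G_s|\le m+\eta_s. \tag{3}$$
Equivalently, if $\kappa^\delta_s$ is the number of residue classes mod $\delta$ met by $H'\cap[0,s]$,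
$$\kappa_s^{\delta_s}+\kappa_{M-s}^{\delta_s}\le\delta_s+1. \tag{4}$$

*Proof.* **Step 1: translate pole orders into dimensions.** Let $F_0=\mathbb C(x)$ and $\mathrm{Ap}=\mathrm{Ap}(H',m)$, whose elements are at most $\ell'+m\le M$. Put $T_s=\bigoplus_{w\in\mathrm{Ap},\,w\le s}F_0f_w$. The sum is direct because $v(F_0^*)=2m\mathbb Z$ and the values $2w$ are distinct mod $2m$. The elements $x^jf_w$ with $w+jm\le s$ take each value in $2H'\cap[0,2s]$ exactly once, so they form a basis of $L_s$. Hence $T_s$ is the $F_0$-span of $L_s$. From $L_sL_{M-s}\subset L_M$ we get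
$$D:=T_sT_{M-s}\subset W:=T_M,\qquad\dim_{F_0}W=m,$$
and all nonzero elements of $W$ have even value.

**Step 2: identify the stabilizer.** Let $S_s=\mathrm{St}(D)\supset F_0$. As $1\in D$, we have $S_s\subset D\subset W$, so the field $S_s$ is even and $S_s\subset S(x)$. Put $[K:S_s]=2\delta_s$. Then $d\mid\delta_s\mid m$, $[S_s:F_0]=\eta_s$ and $v(S_s^*)=2\delta_s\mathbb Z$. Clearly $\delta_s=\delta_{M-s}$, since $D$ is symmetric in $s$ and $M-s$.

**Step 3: apply (K).** Elements whose values $v/2$ are distinct mod $m$ are $F_0$-independent. The products of $S_s$ and $T_s$ realize all residues in $X_s+G_s$, so $\dim S_sT_s\ge|X_s+G_s|$, and likewise for $M-s$. As $D=(S_sT_s)(S_sT_{M-s})$, (K) gives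
$$m\ge\dim D\ge|X_s+G_s|+|X_{M-s}+G_s|-\eta_s .$$
Finally $|X_s+G_s|=\eta_s\kappa_s^{\delta_s}$, which gives (4). $\square$

Note that $|X_s|=t_s:=\#\{w\in\mathrm{Ap}(H',m):w\le s\}$.

Example: $H'=\{0,6,7,9,10\}\cup[12,\infty)$, $r=7$, $M=22$, $m=6$, $s=11=M-s$. Here $H'\cap[0,11]=\{0,6,7,9,10\}$. The candidates for $\delta_{11}$, as $d\ge2$, are $2,3,6$. For $\delta=2$ the sum in (4) is $2+2>3$, and for $\delta=6$ it is $4+4>7$; for $\delta=3$ it is $2+2=4$, which is allowed.

## 7. Counting Apéry elements for the multiplicity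

From here to the end, except in Lemma 9.2, we use Proposition 6.1 with $m=a$ and $x=f_a$. This is allowed as $\ell'+a\le3r-2\le M$. Fix
$$S=S(f_a),\quad[K:S]=2d,\quad d\mid a,\quad d\ge2,\quad\sigma=a/d,\quad\varepsilon=r-a\ge1 .$$
Thus $M=3a+3\varepsilon+1$. Of the $r$ gaps of $H'$, $a-1$ are below $a$, so exactly $\varepsilon+1$ gaps exceed $a$. For $0\le s\le M$ put $u=\min(s,M-s)$ and $\beta(s)=t_s+t_{M-s}-a$.

**A pointwise bound for $\beta$.** Since $0\in X_u$, the set $X_u+G_s$ contains $X_u\cup G_s$, so $|X_u+G_s|\ge t_u+\eta_s-|X_u\cap G_s|$. Also $|X_{M-u}+G_s|\ge t_{M-u}$. Hence (3) gives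
$$\beta(s)\le|X_u\cap G_s|. \tag{5}$$
The right side is the number of elements of $\mathrm{Ap}(H',a)$ that are at most $u$ and divisible by $\delta_s$. These are $0$ and multiples of $\delta_s$ that are at least $a+\delta_s$. So
$$\beta(s)\le1\ \text{ if }u<a,\qquad\beta(s)\le\min\Bigl(\eta_s,\,1+\Bigl\lfloor\frac{u-a}{\delta_s}\Bigr\rfloor\Bigr)\ \text{ if }u\ge a. \tag{6}$$

**The exact average of $\beta$.** All Apéry elements are at most $M$, so $\sum_{s=0}^Mt_s=\sum_w(M+1-w)$. With (1),
$$\sum_{s=0}^M\beta(s)=a(M+1)-2\sum_{w\in\mathrm{Ap}}w=a(3r+2)-2ar-a(a-1)=a(\varepsilon+3). \tag{7}$$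

Pointwise bounds and a fixed total: that is how contradictions will arise when $\varepsilon$ is large compared with $a$. When $\varepsilon$ is small, few gaps exceed $a$, and the middle value of $s$ is very restrictive, as the next lemma says.

**Lemma 7.1.** Suppose $a\ge3\varepsilon+3$ and $s_0=\lfloor M/2\rfloor$ has $\delta:=\delta_{s_0}\ge4$. Then $(a,\delta,\varepsilon)=(10,5,1)$, and the gaps of $H'$ above $10$ are $13,14$.

*Proof.* **Step 1: $\eta=a/\delta$ is at least $\varepsilon+1$.** Write $s_0=a+j$ and $M-s_0=a+j'$. Then $j+j'=a+3\varepsilon+1$ and $j\le j'\le a-1$, the last because $3\varepsilon\le a-3$. Elements of $H'$ in $(a,2a)$ are Apéry. Let $g_1,g_2\le\varepsilon+1$ be the numbers of gaps in $(a,a+j]$ and $(a,a+j']$. Then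
$$t_{s_0}+t_{M-s_0}=(1+j-g_1)+(1+j'-g_2)=a+3\varepsilon+3-g_1-g_2\ge a+\varepsilon+1 .$$
By (3) this sum is at most $a+\eta$. So $\eta\ge\varepsilon+1\ge2$.

**Step 2: many missed classes give many gaps.** By (4) and $\kappa^\delta_{s_0}\le\kappa^\delta_{M-s_0}$, we have $2\kappa^\delta_{s_0}\le\delta+1$. So at least $\theta:=\lceil(\delta-1)/2\rceil\ge2$ classes mod $\delta$ are missed by $H'\cap[0,s_0]$. Each contains at least $\lfloor(j+1)/\delta\rfloor$ of the $j+1$ numbers in $[a,a+j]$, and all of these are gaps above $a$. As $j+1\ge(a+3\varepsilon+2)/2$,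
$$\varepsilon+1\ge\theta\Bigl\lfloor\frac\eta2+\frac{3\varepsilon+2}{2\delta}\Bigr\rfloor. \tag{8}$$

**Step 3: $\eta$ even.** Then $\theta\eta/2\le\varepsilon+1\le\eta$ forces $\theta=2$ and $\eta=\varepsilon+1$, hence $\delta\in\{4,5\}$. By (8) the floor is at most $\eta/2$, so it equals $\eta/2$, and $3\varepsilon+2<2\delta\le10$. So $\varepsilon\le2$, and since $\varepsilon+1=\eta$ is even, $\varepsilon=1$, $\eta=2$, $a\in\{8,10\}$. By Step 1, $t_{s_0}+t_{M-s_0}=a+\eta$.

If $a=8$, then $M=28$, $s_0=14=M-s_0$ and $t_{14}=5$. But $\delta=4$ and $2\kappa^4_{14}\le5$ give $t_{14}\le\eta\kappa^4_{14}\le4$, a contradiction.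

If $a=10$, then $\delta=5$, $M=34$, $s_0=17=M-s_0$, $t_{17}=6$ and $\kappa^5_{17}\le3$. So $|X_{17}+G_{17}|\le6=|X_{17}|$, and $X_{17}$ is stable under $+5$. It omits the residues $8,9$ mod $10$, because $8,9$ are gaps and $18,19>17$. Hence it omits $3,4$, and $13,14$ are gaps. These are the $\varepsilon+1=2$ gaps above $10$.

**Step 4: $\eta$ odd, so $\eta\ge3$.** If $3\varepsilon+2\ge\delta$, the floor in (8) is at least $(\eta+1)/2$, and the right side is at least $\theta(\eta+1)/2\ge\eta+1>\varepsilon+1$, impossible. So $\delta>3\varepsilon+2\ge5$, hence $\theta\ge3$, and the floor is at least $(\eta-1)/2$. If $\theta\ge4$, then $2(\eta-1)\le\varepsilon+1\le\eta$, impossible for $\eta\ge3$. If $\theta=3$, then $\frac32(\eta-1)\le\varepsilon+1\le\eta$ gives $\eta=3$, $\varepsilon=2$ and so $\delta>8$; but $\theta=3$ means $\delta\in\{6,7\}$, a contradiction. $\square$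

## 8. Index at least six: one surviving semigroup

**Proposition 8.1.** If $d\ge3$ (under (2)), then $H'=\{0,6,7,9,10\}\cup[12,\infty)$, which is Weierstrass.

That this semigroup is Weierstrass was checked with (W2) in Section 3. The proof of the first assertion fills this section. Recall that every $\delta_s$ is a multiple of $d$ that divides $a$.

### 8.1. Few gaps above $a$: $a\ge3\varepsilon+3$

**Step 1: exclude $d\ge4$.** Then $\delta_{s_0}\ge4$, and Lemma 7.1 gives $a=10$, $r=11$, $M=34$, gaps $13,14$ above $10$, and $d\mid5$, so all $\delta_s\in\{5,10\}$. Take $s=15$, $M-s=19$. Then $H'\cap[0,15]=\{0,10,11,12,15\}$ and $H'\cap[0,19]=\{0,10,11,12,15,16,17,18,19\}$. So $\kappa^5_{15}+\kappa^5_{19}=3+5>6$ and $\kappa^{10}_{15}+\kappa^{10}_{19}=4+8>11$. Both possibilities contradict (4).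

**Step 2: for $d=3$, locate all gaps above $a$.** Write $s_0=\lfloor M/2\rfloor=a+j$, $M-s_0=a+j'$. The multiple $\delta_{s_0}$ of $3$ is $3$ or at least $6$; by Lemma 7.1, in which $\delta=5$, it is $3$. Here $j'\ge j=\lfloor\frac{a+3\varepsilon+1}2\rfloor\ge3\varepsilon+2$. If $\kappa^3_{s_0}=1$, all non-multiples of $3$ in $(a,a+3\varepsilon+2]$ are gaps; there are $(3\varepsilon+2)-\varepsilon=2\varepsilon+2>\varepsilon+1$ of them, impossible. So by (4) $\kappa^3_{s_0}=\kappa^3_{M-s_0}=2$, and for some $i\in\{1,2\}$ the class of $i$ mod $3$ is not met by $H'\cap[0,a+j']$. Then $a+i+3t$ for $0\le t\le\varepsilon$ are gaps, and as there are $\varepsilon+1$ of them, they are all the gaps above $a$.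

**Step 3: exclude $i=1$.** Take $s=a+3$, $M-s=2a+3\varepsilon-2$. Then $H'\cap[0,s]=\{0,a,a+2,a+3\}$, and $H'$ contains $[a+3\varepsilon+2,\,2a+3\varepsilon-2]$, which consists of $a-3\ge3$ consecutive integers.

If $\delta_s=3$, the sum in (4) is $2+3>4$. If $6\le\delta_s\le a/2$, then $\kappa_s=3$, and $a-3\ge a/2\ge\delta_s$ gives $\kappa_{M-s}=\delta_s$: the sum is too large. If $\delta_s=a$, then $\kappa_s=3$. The consecutive integers miss only the residues mod $a$ of $a+3\varepsilon-1,\,a+3\varepsilon,\,a+3\varepsilon+1$, and the first two of these numbers lie in $H'\cap[0,M-s]$. So $\kappa_{M-s}\ge a-1$, and the sum is at least $a+2$. All cases contradict (4).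

**Step 4: exclude $i=2$, $a\ge9$.** Take $s=a+4$, $M-s=2a+3\varepsilon-3$. Then $H'\cap[0,s]=\{0,a,a+1,a+3,a+4\}$, and $H'$ contains $[a+3\varepsilon+3,\,2a+3\varepsilon-3]$, which has $a-5\ge4$ elements.

If $\delta_s=3$, the sum is $2+3>4$. If $6\le\delta_s\le a/2$, then $a\ge12$ and $a-5\ge a/2$, so the sum is $4+\delta_s$. If $\delta_s=a$, then $\kappa_s=4$. The interval misses the residues of $a+3\varepsilon-2,\dots,a+3\varepsilon+2$, but $a+3\varepsilon-2$, $a+3\varepsilon$, $a+3\varepsilon+1$ are in $H'\cap[0,M-s]$. So $\kappa_{M-s}\ge a-2$, and the sum is at least $a+2$. All cases contradict (4).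

**Step 5: what is left.** Since $3\mid a$ and $a\ge6$, we have $i=2$ and $a=6$. From $6\ge3\varepsilon+3$ we get $\varepsilon=1$, and the gaps are $1,\dots,5,8,11$. This is the semigroup of the proposition.

### 8.2. Many gaps above $a$: $a\le3\varepsilon+2$

We have $\varepsilon\ge2$ since $a\ge6$. We shall reach a contradiction in all cases.

**Step 1: compare (6) and (7).** Put $b(u)=1$ for $u<a$ and $b(u)=\min(\sigma,1+\lfloor\frac{u-a}d\rfloor)$ for $u\ge a$. As $\delta_s\ge d$ and $\eta_s\le\sigma$, (6) gives $\beta(s)\le b(u)$. Call $b(u)-\beta(s)\ge0$ the *loss at $s$*. Now $b(u)=1+\sum_{j=1}^{\sigma-1}[u\ge a+dj]$, where the bracket is $1$ if the condition holds and $0$ otherwise. The number of $s\in[0,M]$ with $u\ge c$ is $M+1-2c$ when this is nonnegative, and for $1\le j\le\sigma-1$ we have $M+1-2(a+dj)\ge3\varepsilon+2-a+2d>0$. So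
$$\sum_{s=0}^Mb(u)=(M+1)+\sum_{j=1}^{\sigma-1}(M+1-2a-2dj)=\sigma(M+1)-3a(\sigma-1)=3a+\sigma(3\varepsilon+2),$$
and subtracting (7), with $a=d\sigma$,
$$\text{total loss}=\sum_{s=0}^M\bigl(b(u)-\beta(s)\bigr)=\sigma\bigl(2-(d-3)\varepsilon\bigr)\ge0. \tag{9}$$

**Step 2: exclude $d\ge4$.** By (9) and $\varepsilon\ge2$ we get $d=4$, $\varepsilon=2$, so $a\le8$ and $4\mid a$ give $a=8$, $r=10$, $M=31$, with total loss $0$. So $\beta(15)=b(15)=2$. Since $16=2a$ is not Apéry, $t_{15}=t_{16}=5$. By (6) $\eta_{15}\ge2$, so $\delta_{15}=4$ and $\eta_{15}=2$. Then $5\le2\kappa^4$ gives $\kappa^4_{15},\kappa^4_{16}\ge3$, with sum at least $6>5$, contradicting (4).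

**Step 3: for $d=3$, find many $s$ with a loss.** Now $a=3\sigma$, $\sigma\ge2$, and the total loss is $2\sigma$. Let $\mu<\mu'$ be the least elements of $H'$ in the two nonzero classes mod $3$; $\mu>a$. The multiples of $3$ below $a$ contribute $\sigma-1$ gaps, and the two other classes contribute $\frac{\mu+\mu'-3}3$ gaps below $\mu,\mu'$. So $r\ge(\sigma-1)+\frac{\mu+\mu'-3}3$, that is,
$$\mu+\mu'\le M-a+5. \tag{10}$$
If $s\ge\mu$ and $M-s\ge\mu'$, or the same with $s$ and $M-s$ exchanged, then $\kappa^3_s+\kappa^3_{M-s}\ge5$, so $\delta_s\ne3$ and $\delta_s\ge6$. Write $V=u-a$. For such $s$ with $V\ge3$ the loss is at least $1$: indeed $\beta(s)\le\min(\frac\sigma2,1+\lfloor\frac V6\rfloor)$, while either $b(u)=\sigma>\frac\sigma2$, or $b(u)=1+\lfloor\frac V3\rfloor\ge2+\lfloor\frac V6\rfloor$. (For $V=6n+i$ with $0\le i\le2$ we have $n\ge1$ and $2n\ge1+n$; with $3\le i\le5$ we have $2n+1\ge1+n$.)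

*Case 1: $\mu'>M/2$.* Put $I=[\mu,M-\mu']$. By (10) it has at least $a-4$ integers. They are less than $M/2$, so $u=s$ on $I$, and $I$ is disjoint from its mirror image under $s\mapsto M-s$; both satisfy the condition above. As $\mu\ge a+1$, at least $a-6$ elements of $I$ are at least $a+3$. So the total loss is at least $2(a-6)=6\sigma-12$.

*Case 2: $\mu'\le M/2$.* Every $s\in[\mu,M-\mu]$ has $\delta_s\ge6$, since $s,M-s\ge\mu$ and the larger of the two is at least $M/2\ge\mu'$. There are $M-2\mu+1=(M-\mu-\mu'+1)+(\mu'-\mu)\ge a-3$ such $s$. If $\mu\ge a+3$, they all have $V\ge3$ and the total loss is at least $a-3$. Otherwise use $s\in[a+3,M-a-3]\subset[\mu,M-\mu]$: since $M\ge4a-1$, these are $M-2a-5\ge2a-6\ge a-3$ integers, and again the total loss is at least $a-3=3\sigma-3$.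

Comparing with $2\sigma$, we get $\sigma\le3$ in both cases.

**Step 4: exclude $d=3$, $\sigma=3$.** Here $a=9$, $\varepsilon\ge3$, $M\ge37$, and the total loss is $6$. If $\delta_s\ne3$ then $\delta_s=9$, $\eta_s=1$ and $\beta(s)\le1$. So the loss at $s$ is at least $1$ for $3\le V\le5$ (where $b=2$) and at least $2$ for $V\ge6$ (where $b=3$).

In Case 2: if $\mu\ge a+6$, the total loss is at least $2(a-3)=12$. Otherwise $[a+6,M-a-6]\subset[\mu,M-\mu]$ has $M-29\ge8$ integers, and the total loss is at least $16$. Both exceed $6$.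

In Case 1, $|I|\ge5$. If $\mu\ge11$, five consecutive elements of $I$, starting at $V\ge2$, lose at least $0+1+1+1+2$, and with the mirror image the total loss is at least $10$. If $\mu=10$ and $|I|\ge6$, it is at least $2(0+0+1+1+1+2)=10$. There remains $\mu=10$, $I=[10,14]$. The loss on $I$ and $[M-14,M-10]$ is already at least $2(1+1+1)=6$. As $14<15<M-14$, there is no loss at $s=15$, so $\beta(15)=b(15)=3$. By (6) $\eta_{15}\ge3$, so $\delta_{15}=\eta_{15}=3$, and $t_{15}+t_{M-15}=a+\eta_{15}$. Then (3) forces $|X_{15}+G_{15}|=|X_{15}|$, so $X_{15}$ is stable under $+3$. It contains the residue $1$ of $10$, hence the residue $7$ mod $9$. But the only number up to $15$ that is congruent to $7$ mod $9$ is $7<a$, a gap. Contradiction.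

**Step 5: for $d=3$, $\sigma=2$, describe the Apéry set.** Here $a=6$, $r\ge8$, $M\ge25$, the total loss is $4$, and $\delta_s\in\{3,6\}$. By (4) we have a contradiction as soon as some $s$ satisfies
$$\kappa^3_s+\kappa^3_{M-s}\ge5\quad\text{and}\quad t_s+t_{M-s}\ge8: \tag{11}$$
the first condition excludes $\delta_s=3$; the second excludes $\delta_s=6$, as $\kappa^6=t$.

If $9\notin H'$, then $0$ is the only Apéry element up to $12$ divisible by $3$ (as $6,12$ are not Apéry). By (5) $\beta(s)\le1<2=b(u)$ for $9\le u\le12$, which happens for eight values of $s$ (as $M-12>12$): a loss of at least $8$, too much. So $9\in H'$. Since adding $9$ exchanges the two classes mod $6$ inside a class mod $3$, the least element of $H'$ in the class of $\mu+3$ mod $6$ is $\mu+3$ or $\mu+9$, and similarly for $\mu'$. So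
$$\mathrm{Ap}(H',6)=\{0,9,\mu,\mu+\alpha,\mu',\mu'+\alpha'\},\qquad\alpha,\alpha'\in\{3,9\}.$$
By (1) the sum is $6r+15$. So $\mu+\mu'=3r+3-\Sigma$ with $\Sigma:=\frac{\alpha+\alpha'}2\in\{3,6,9\}$, and $M-\mu=\mu'-2+\Sigma$.

**Step 6: finish $\sigma=2$.** As $\mu>6$ and $3\nmid\mu$, we have $\mu\ge10$, $\mu=7$ or $\mu=8$.

(a) $\mu\ge10$. Take $s=\mu$. Then $t_\mu\ge3$ (from $0,9,\mu$) and $\kappa^3_\mu\ge2$. Also $M-\mu=\mu'-2+\Sigma\ge\mu'+1$, so $\kappa^3_{M-\mu}=3$ and $0,9,\mu,\mu'\le M-\mu$. If a fifth Apéry element is at most $M-\mu$, (11) holds. This is so if $\Sigma=6$: then $\mu+3$ or $\mu'+3$ is Apéry, and $M-\mu=\mu'+4$. It is so if $\mu'\ge\mu+2$ and $\Sigma=3$: $\mu+3\le\mu'+1=M-\mu$. And it is so if $\mu'\ge\mu+2$ and $\Sigma=9$: $\mu+9\le\mu'+7=M-\mu$. In the remaining case $\mu'=\mu+1$ and $\Sigma\in\{3,9\}$. Take $s=\mu'$ instead: $M-\mu'=\mu-2+\Sigma\ge\mu'$, so both $\kappa^3$ are $3$, and both $t$ are at least $4$ (from $0,9,\mu,\mu'$). So (11) holds.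

(b) $\mu=7$. Take $s=9$: $t_9\ge3$ (from $0,7,9$), $\kappa^3_9\ge2$, and $M-9=3r-8=\mu'-4+\Sigma$. As $14\in H'$ is congruent to $2$ mod $3$, $\mu'\le14$.
If $\Sigma=3$, then $\mu'=3r-7\ge17$, impossible.
If $\Sigma=6$, then $\mu'=3r-10\ge14$, so $r=8$, $\mu'=14$, $M-9=16$, and the Apéry elements $0,9,7,14,7+\alpha$ are at most $16$: (11) holds.
If $\Sigma=9$, then $\mu'=3r-13\ge11$, $M-9=\mu'+5\ge16$, and $0,9,7,\mu',16\le M-9$: (11) holds.

(c) $\mu=8$. Take $s=9$: $t_9\ge3$, $\kappa^3_9\ge2$, $M-9=\mu'-3+\Sigma$.
If $\Sigma=3$, then $\mu'=3r-8\ge16$ and $M-9=\mu'$, and $0,9,8,11,\mu'\le M-9$: (11) holds.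
If $\Sigma=6$, then $\mu'=3r-11\ge13$ and $M-9=\mu'+3$, and $0,9,8,\mu'$ and one of $11,\mu'+3$ are Apéry elements at most $M-9$: (11) holds.
If $\Sigma=9$, then $\mu'=3r-14$ and $M-9=\mu'+6$. For $r\ge9$ we have $\mu'\ge13$, and $0,9,8,\mu',17\le M-9$: (11) holds with $s=9$. For $r=8$ we have $\mu'=10$, $M=25$. Take $s=10$, $M-s=15$: as $0,8,9,10\le10$, both $t\ge4$ and both $\kappa^3=3$, so (11) holds.

Every case of 8.2 is contradictory, and Proposition 8.1 is proved. $\square$

## 9. Index four: a quartic cover and a new double cover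

Now let $d=2$: $[K:S]=4$, $S=\mathbb C(B)$. The cover $\pi:C\to B$ has degree $4$ and is totally ramified at $P\mapsto Q$. Let $N$ be the semigroup of $Q$ and $\gamma$ the genus of $B$. The aim is to realize $H'$ by a double cover of $B$ through Lemma 4.1.

### 9.1. The even part of $H'$

With $\tau^{-2a}=f_a$ we have $\hat K_P=\mathbb C((\tau))$ and $\hat S=\mathbb C((\tau^4))$. As $P$ is the only point over $Q$, $K\otimes_S\hat S=\hat K_P$. The Galois group of $\hat K_P/\hat S$ is generated by $\tau\mapsto\sqrt{-1}\,\tau$, so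
$$\mathrm{Tr}_{K/S}\Bigl(\sum h_i\tau^i\Bigr)=4\sum_{4\mid i}h_i\tau^i .$$

*We have $H'\cap2\mathbb Z=2N$.* If $n\in N$, a corresponding function has $v=4n\in H$, so $2n\in H'$. If $2n\in H'$, then $\mathrm{Tr}\,f_{2n}\in S$ is regular off $Q$ and $v(\mathrm{Tr}\,f_{2n})=4n$, so $n\in N$.

Since $2\mid a$, we have $a=2\sigma$, where $\sigma\ge3$ is the multiplicity of $N$, and $\gamma\ge\sigma-1\ge2$. Let $\mu$ be the least odd element of $H'$ and
$$E=\{q\ge0:\mu+2q\in H'\}\ni0,\qquad\tau_E=\#(\mathbb N\setminus E),\qquad r=\gamma+\frac{\mu-1}2+\tau_E, \tag{12}$$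
the last by counting even gaps, odd gaps below $\mu$, and odd gaps above $\mu$. So $H'=2N\cup(\mu+2E)$, exactly the shape produced by Lemma 4.1. We need a line bundle whose jumps at $Q$ are $E$.

### 9.2. The least odd element is at least $r$

If $\mu$ were small, we could apply Proposition 6.1 with $m=\mu$. To control the stabilizers, we vary $x$ in a pencil and use a countability argument.

**Lemma 9.1.** The function field $K$ of a curve $C$ has only countably many subfields $S'$, $\mathbb C\subset S'\subset K$, of genus at least $1$.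

*Proof.* Let $S'=\mathbb C(B')$, $\varphi:C\to B'$, and $Y=\ker(\varphi_*:J(C)\to J(B'))$. As $B'$ embeds in $J(B')$, $\varphi(p)=\varphi(q)$ if and only if $[p-q]\in Y$. So $Y$ determines the fibres of $\varphi$.

The fibres determine $S'$: if $\varphi_i:C\to B_i$ ($i=1,2$) have the same fibres, the image $\Gamma$ of $C$ in $B_1\times B_2$ is a curve that projects bijectively to $B_1$ and to $B_2$. In characteristic $0$ these projections are birational, so $\mathbb C(B_1)=\mathbb C(\Gamma)=\mathbb C(B_2)$ inside $K$.

Finally there are countably many $Y$. The group $Y/Y^0$ is finite and $Y^0$ is divisible, so every component of $Y$ contains a torsion point (if $nz\in Y^0$, write $nz=nw$ with $w\in Y^0$ and take $z-w$). Thus $Y$ is generated by $Y^0$ and finitely many torsion points of $J(C)$. The abelian subvariety $Y^0$ is determined by the subgroup $H_1(Y^0,\mathbb Z)$ of the finitely generated group $H_1(J(C),\mathbb Z)$. $\square$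

**Lemma 9.2.** $\mu\ge r$. Hence $r\ge2\gamma+2\tau_E-1$.

*Proof.* Suppose $\mu\le r-1$. We have $\mu>a\ge6$ and $\ell'+\mu\le3r-2\le M$. For $c\in\mathbb C$ put $x_c=f_\mu+cf_a$, so $v(x_c)=2\mu$; let $S_c=S(x_c)$ and $[K:S_c]=2d_c$, with $d_c\mid\mu$ and $d_c\ge2$.

**Step 1: $S_c=\mathbb C(x_c)$ for some $c$.** Otherwise $1<d_c<\mu$ for all $c$. If some $S_c$ had genus $0$, it would contain a function $y$ whose only pole is a simple pole at the image of $P$. As $P$ is totally ramified over $S_c$, $y\in R$ and $v(y)=2d_c$. So $d_c\in H'$. But $d_c$ is odd, as a divisor of $\mu$, and less than $\mu$: contradiction. So all $S_c$ have genus at least $1$. By Lemma 9.1, $S_c=S_{c'}$ for some $c\ne c'$. This field contains $f_a$ and $f_\mu$, and it is even, so it lies in $S(f_a)=S$. But $v(f_\mu)=2\mu\notin4\mathbb Z=v(S^*)$. Contradiction.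

**Step 2: sum the inequality.** For such $c$ we have $d_c=\mu$, so Proposition 6.1 with $m=\mu$, $x=x_c$ has $\delta_s=\mu$ for all $s$, and (4) reads $t_s+t_{M-s}\le\mu+1$, where $t$ now refers to $\mathrm{Ap}(H',\mu)$. Summing over $0\le s\le M$ and using (1),
$$2\mu(M+1)-2\mu r-\mu(\mu-1)\le(M+1)(\mu+1).$$
With $M+1=3r+2$ this is $r(\mu-3)\le(\mu-1)(\mu-2)=\mu(\mu-3)+2$. So $r\le\mu+\frac2{\mu-3}<\mu+1$, which contradicts $\mu\le r-1$.

The last claim follows from (12): $r\ge\gamma+\frac{r-1}2+\tau_E$. $\square$

### 9.3. A divisor on $B$ from a function with trace zero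

We look for the line bundle. Put $f:=f_\mu-\frac14\mathrm{Tr}\,f_\mu$. The trace removes the exponents divisible by $4$, and $v(f_\mu)=2\mu\equiv2$ mod $4$. So $f\in R$, $v(f)=2\mu$ and $\mathrm{Tr}_{K/S}f=0$. For $b\ne Q$ in $B$, with $e_p$ the ramification index of $\pi$ at $p$, let
$$m_b=\min_{p\mapsto b}\Bigl\lfloor\frac{\mathrm{ord}_pf}{e_p}\Bigr\rfloor\ge0,\qquad D=\sum m_bb,\qquad e=\deg D.$$
For $s\in S$, $sf\in R$ if and only if $e_p\,\mathrm{ord}_bs+\mathrm{ord}_pf\ge0$ for all $p\mapsto b\ne Q$, that is, $\mathrm{ord}_bs\ge-m_b$ for all $b\ne Q$. So $Sf\cap R=\{sf:s\in\bigcup_nH^0(D+nQ)\}$, and $v(sf)=4q+2\mu$ if $s$ has pole order exactly $q\in\mathbb Z$ at $Q$. Let $E_f$ be the set of these $q$. As $v(sf)/2=\mu+2q$ is an odd element of $H'$, it is at least $\mu$. So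
$$0\in E_f\subset E,\qquad h^0(D+nQ)=\#(E_f\cap[0,n])\ \text{ for all }n\in\mathbb Z,\qquad\#(\mathbb N\setminus E_f)=\gamma-e,$$
the last by Riemann–Roch for large $n$. Thus $\mathcal O(D)$ is a candidate for $\mathcal D$, provided $E_f=E$. Put
$$\rho=\frac{\mu+1}2=r-\gamma-\tau_E+1 .$$

### 9.4. A degree bound for rank three subsheaves

Since odd pole orders on $C$ are large, a subspace of $K$ that needs an odd value class has few sections. The next lemma makes this precise.

**Lemma 9.3.** Let $\mathcal V\subset K$ be a $3$-dimensional $S$-subspace containing $1,f$, and let $\mathcal F\subset\pi_*\mathcal O_C$ be the subsheaf of functions lying in $\mathcal V$. Then $\mathcal F$ is a vector bundle of rank $3$ and $\deg\mathcal F\le3\gamma-2-\frac52r$.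

*Proof.* $\mathcal F$ is a coherent subsheaf of a locally free sheaf with generic fibre $\mathcal V$, so it is a bundle of rank $3$.

**Step 1: the values of $\mathcal V$ fill exactly three classes mod $4$.** Elements with values in different classes mod $4$ are $S$-independent, as $v(S^*)=4\mathbb Z$; so at most three classes occur. Conversely, suppose that $n$ classes occur, represented by $h_1,\dots,h_n\in\mathcal V$. For $0\ne z\in\mathcal V$ there are $i$ and $s\in S$ with $v(z-sh_i)<v(z)$, and $z-sh_i\in\mathcal V$. Iterate. The values decrease to $-\infty$ (or the process stops at $0$), and for each $i$ the coefficients of $h_i$ have decreasing values, so they sum to a convergent series in $\hat S$. So $z\in\sum_i\hat Sh_i$. As $\mathcal V\otimes_S\hat S\to K\otimes_S\hat S=\hat K_P$ is injective with image $\hat S\mathcal V\subset\sum_i\hat Sh_i$, we get $3\le n$. The classes include $0$ (from $1$) and $2$ (from $f$), so the third is an odd class $c$.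

**Step 2: count sections.** Only $P$ lies over $Q$, so $H^0(\mathcal F(nQ))$ consists of $0$ and the $z\in\mathcal V\cap R$ with $v(z)\le4n$, and $h^0(\mathcal F(nQ))$ is the number of values at most $4n$ of $\mathcal V\cap R$. Let $n$ be large. In class $0$ the values lie in $4N$ by Section 9.1: at most $n+1-\gamma$ of them. In class $2$ they are twice odd elements of $H'$, which has $r-\gamma$ odd gaps: at most $n-(r-\gamma)$. In class $c$ they are odd elements of $H$, all at least $2M+1$: at most $n-\lfloor\frac{2M}4\rfloor=n-\lfloor\frac{3r+1}2\rfloor\le n-\frac{3r}2$. So $h^0(\mathcal F(nQ))\le3n+1-\frac52r$. For large $n$ the left side is $\deg\mathcal F+3n+3-3\gamma$ by Riemann–Roch. $\square$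

### 9.5. Two applications of the degree bound

**First application:** we claim
$$r\ge6(e+\tau_E). \tag{13}$$
The functions $1,f,f^2$ are $S$-independent: otherwise, as $f\notin S$, the field $S(f)=S\oplus Sf$ has values in $4\mathbb Z\cup(2\mu+4\mathbb Z)$, so it is an even subfield of index $2$, excluded by (2). Take $\mathcal V=\langle1,f,f^2\rangle$. Then
$$\mathcal F\supset\mathcal O\oplus\mathcal O(D-\rho Q)f\oplus\mathcal O(2D-\mu Q)f^2 .$$
Indeed, at $Q$ the values of the three parts are at most $0$, $-4\rho+2\mu=-2$ and $-4\mu+4\mu=0$; off $Q$ use $\mathrm{ord}_pf\ge e_pm_b$. The subsheaf has degree $3e-\rho-\mu=3e-3\rho+1$. So $3e-3(r-\gamma-\tau_E+1)+1\le3\gamma-2-\frac52r$, i.e. $3e+3\tau_E\le\frac r2$.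

**Second application:** suppose $E\ne E_f$ and put $q=\min(E\setminus E_f)\ge1$ and $\tau_q=\#\{i<q:i\notin E\}$. We claim
$$q\ge e-\gamma+2\tau_E+\frac r2, \tag{14}$$
$$q\le e+2\tau_q+1. \tag{15}$$

*Proof of (14).* Since $\mu+2q\in H'$, there is $g_0\in R$ with $v(g_0)=2\mu+4q\equiv2$ mod $4$. As before $g_1=g_0-\frac14\mathrm{Tr}\,g_0$ satisfies $g_1\in R$, $v(g_1)=2\mu+4q$, $\mathrm{Tr}\,g_1=0$. If $g_1=s_0+s_1f$ with $s_i\in S$, taking traces gives $s_0=0$, so $g_1\in Sf\cap R$ and $q\in E_f$, a contradiction. So $1,f,g_1$ are independent. For $\mathcal V=\langle1,f,g_1\rangle$ we have $\mathcal F\supset\mathcal O\oplus\mathcal O(D-\rho Q)f\oplus\mathcal O(-(\rho+q)Q)g_1$; at $Q$ the third part has values at most $-4(\rho+q)+2\mu+4q=-2$. So $e-2\rho-q\le3\gamma-2-\frac52r$. Insert $\rho=r-\gamma-\tau_E+1$.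

*Proof of (15).* Below $q$ the sets $E$ and $E_f$ agree, so $h^0(D+(q-1)Q)=q-\tau_q\ge1$. As $q\notin E_f$, $h^0(D+qQ)=h^0(D+(q-1)Q)$, so by Riemann–Roch $h^1(D+(q-1)Q)=h^1(D+qQ)+1\ge1$. Clifford gives $q-\tau_q-1\le\frac{e+q-1}2$.

### 9.6. The case $\tau_E\ge1$

**Step 1: $E_f=E$.** Suppose not, and let $\ell_E=\max(\mathbb N\setminus E)$. As $q\in E$, $q\ne\ell_E$. If $q<\ell_E$, then $\tau_q\le\tau_E-1$, and (14), (15) give $r\le2\gamma-2$, contradicting Lemma 9.2. So $q>\ell_E$ and $\tau_q=\tau_E$, and (14), (15) give $r\le2\gamma+2$. By Lemma 9.2, $\tau_E=1$ and $r\in\{2\gamma+1,2\gamma+2\}$. Then (14) gives $q\ge e+\frac52$, so $q\ge e+3$, and (15) gives $q\le e+3$. So $q=e+3$, $\deg(D+(q-1)Q)=2e+2>0$ and $h^0(D+(q-1)Q)=q-1=e+2$: equality in Clifford. Hence $D+(q-1)Q\sim K_B$ or $B$ is hyperelliptic. In the first case $2e+2=2\gamma-2$, so $e=\gamma-2$, and (13) gives $6(\gamma-1)\le r\le2\gamma+2$. So $\gamma=2$, and $B$ is hyperelliptic anyway.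

Let $B$ be hyperelliptic. If $Q$ is a ramification point of the degree $2$ map to $\mathbb P^1$, then $2\in N$ and $\sigma=2$, a contradiction. If not, the canonical divisors are the sums of $\gamma-1$ fibres, and taking the fibre through $Q$ exactly $i$ times gives a differential vanishing to order exactly $i$ at $Q$, for $0\le i\le\gamma-1$. So the gaps are $1,\dots,\gamma$, and $a=2\sigma=2\gamma+2$, while $a\le r-1\le2\gamma+1$. Contradiction.

**Step 2: build the double cover.** So $E_f=E$ and $e=\gamma-\tau_E$; by (13), $r\ge6\gamma$. The class $\mu Q-2D$ has degree $\mu-2(\gamma-\tau_E)=2r-4\gamma+1\ge2\gamma$, so it is base point free. By Bertini a general member $Z$ is reduced with $Q\notin Z$. Lemma 4.1 with $\mathcal D=\mathcal O(D)$ shows that $H'=2N\cup(\mu+2E)$ is Weierstrass.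

### 9.7. The case $\tau_E=0$, $r\ge2\gamma$

Here $E=\mathbb N$ and $\mu=2r-2\gamma+1$. Now $D$ is not needed; we argue as for Theorem 2. Choose $Z$ reduced of degree $2r-4\gamma+1\ge1$ with $Q\notin Z$ and, by Lemma 4.2, $\mathcal D$ of degree $\gamma$ with $2\mathcal D\sim\mu Q-Z$ and $h^0(\mathcal D(-Q))=0$. Then $h^1(\mathcal D(-Q))=0$, so $h^0(\mathcal D(nQ))=n+1$ for $n\ge-1$ and $0$ for $n<0$. By Lemma 4.1, $H'=2N\cup(\mu+2\mathbb N)$ is Weierstrass.

### 9.8. The case $\tau_E=0$, $r=2\gamma-1$ does not occur

By Lemma 9.2 this is the only remaining case. Here a divisor $Z$ as in 9.7 would have degree $2r-4\gamma+1=-1$, so no double cover is available; instead we show by counting that the case is impossible. We have $\mu=r=2\gamma-1$, $M=6\gamma-2$, and $a=2\sigma\le r-1$ gives $3\le\sigma\le\gamma-1$, so $\gamma\ge4$.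

**Step 1: an inequality for $N$.** Let $\nu(s),\omega(s)$ be the numbers of even and odd elements at most $s$ of $\mathrm{Ap}(H',a)$. The even ones are $2\,\mathrm{Ap}(N,\sigma)$; the odd ones are $\mu,\mu+2,\dots,\mu+2(\sigma-1)$. Let $\mu\le u\le M/2$ and split $X_u,X_{M-u}$ by parity; all four parts are nonempty. As $\delta_u$ is a multiple of $d=2$, $G_u$ consists of even classes and respects the splitting. In (3) with $s=u$, estimate the part of $X_u+G_u$ in odd classes from below by $\eta_u$, and the other three parts by their sizes without $G_u$. This gives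
$$\nu(u)+\nu(M-u)+\omega(M-u)\le2\sigma .$$
Take $u=2y$ and put $A(y)=\#\{n\in\mathrm{Ap}(N,\sigma):n>y\}$. Then $\nu(2y)=\sigma-A(y)$, $\nu(M-2y)=\sigma-A(3\gamma-1-y)$ and $\omega(M-2y)=\min(\sigma,2\gamma-y)$, because $\mu+2i\le6\gamma-2-2y$ means $i\le2\gamma-y-1$. So
$$A(y)+A(3\gamma-1-y)\ge\sigma\qquad\text{for }\gamma\le y\le\min\Bigl(2\gamma-\sigma,\frac{3\gamma-1}2\Bigr). \tag{16}$$

**Step 2: an identity when $\sigma\le\frac{\gamma+1}2$.** Then $2\gamma-\sigma\ge\frac{3\gamma-1}2$, so (16) holds for all $\gamma\le y\le\frac{3\gamma-1}2$. By the symmetry $y\leftrightarrow3\gamma-1-y$ of $[\gamma,2\gamma-1]$, $\sum_{y=\gamma}^{2\gamma-1}A(y)\ge\frac{\sigma\gamma}2$. As $A$ is non-increasing, (16) at $y=\gamma$ gives $A(y)\ge A(\gamma)\ge\lceil\frac\sigma2\rceil$ for $y\le\gamma$. Also $A(y)=\sigma-1$ for $0\le y\le\sigma$, and $A(\sigma+i)\ge\sigma-1-i$. Finally $\sum_{y\ge0}A(y)=\sum_{n\in\mathrm{Ap}(N,\sigma)}n=\sigma\gamma+\frac{\sigma(\sigma-1)}2$ by (1). The terms $y\le\sigma$ contribute $(\sigma+1)(\sigma-1)=\sigma^2-1$. Subtracting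 this, $\frac\sigma2(\gamma-1-\sigma)$ and $\frac{\sigma\gamma}2$, we get
$$\sum_{y=\sigma+1}^{\gamma-1}\Bigl(A(y)-\frac\sigma2\Bigr)+\Bigl[\sum_{y=\gamma}^{2\gamma-1}A(y)-\frac{\sigma\gamma}2\Bigr]+\sum_{y\ge2\gamma}A(y)=1. \tag{17}$$
All three terms are nonnegative, every summand of the first sum is nonnegative, and $\gamma\ge2\sigma-1$.

**Step 3: no $\sigma\le\frac{\gamma+1}2$ is possible.**

*$\sigma\ge7$.* $A(\sigma+1)-\frac\sigma2\ge\frac\sigma2-2\ge\frac32>1$, a contradiction.

*$\sigma=6$* ($\gamma\ge11$). $A(7)-3\ge1$, so equality holds and everything else in (17) vanishes: $A(7)=4$, $A(8)=3$. As $A(6)=5$, this means $7,8\in N$, so $6,7,8\in N$. The gaps of $\langle6,7,8\rangle$ are $1,\dots,5,9,10,11,17$, so $\gamma\le9$, a contradiction.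

*$\sigma=5$* ($\gamma\ge9$). The first sum has at least three summands, each at least $3-\frac52=\frac12$, a contradiction.

*$\sigma=4$* ($\gamma\ge7$). Let $n_1<n_2<n_3$ be the nonzero elements of $\mathrm{Ap}(N,4)$. If $n_1\ge7$, then $A(5)=A(6)=3$ and the first sum is at least $2$. If $n_1=5$, then $\gamma\le6$, the genus of $\langle4,5\rangle$. So $n_1=6$, $A(5)-2=1$, and everything else in (17) vanishes. Then $A(\gamma-1)=2$ (note $\gamma-1\ge6$), so $A\le2$ on $[\gamma,2\gamma-1]$ with sum $2\gamma$, i.e. $A=2$ there, and $n_2\ge2\gamma$. Also $A(2\gamma)=0$, so $n_3\le2\gamma$. This contradicts $n_2<n_3$.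

*$\sigma=3$* ($\gamma\ge5$). $A(y)=2$ for $y\le\gamma$, so the first sum is $\frac{\gamma-4}2\le1$ and $\gamma\in\{5,6\}$. Write $\mathrm{Ap}(N,3)=\{0,n_1,n_2\}$ with $n_1<n_2$; $n_1+n_2=3\gamma+3$, $n_1\ge\gamma+1$, and $3\nmid n_1$.
If $\gamma=6$, then $(n_1,n_2)\in\{(7,14),(8,13),(10,11)\}$, and (16) fails at $y=7$ ($A(7)+A(10)=2$), at $y=8$ ($A(8)+A(9)=2$), at $y=6$ ($A(6)+A(11)=2$), respectively.
If $\gamma=5$, then $(n_1,n_2)\in\{(7,11),(8,10)\}$. The pair $(7,11)$ fails (16) at $y=7$, where it reads $2A(7)=2\ge3$. For $(8,10)$: $r=9$, $a=6$, $M=28$, $\mathrm{Ap}(H',6)=\{0,16,20,9,11,13\}$. At $s=14=M-s$, $t_{14}=4$ and $\kappa^2_{14}=2$, so (4) fails for $\delta=2$ ($4>3$) and for $\delta=6$ ($8>7$). But $\delta_{14}$ is even and divides $6$. Contradiction.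

**Step 4: no $\sigma$ with $\frac{\gamma+1}2<\sigma\le\gamma-1$ is possible.** $N$ has exactly $h=\gamma-\sigma+1$ gaps above $\sigma$. Elements of $N$ in $(\sigma,2\sigma)$ are Apéry, so $A(y)=\sigma-1-\#(N\cap(\sigma,y])$ for $\sigma\le y<2\sigma$; note $\gamma+1<2\sigma$. If $y>\sigma$, then $A(y)\le\#\{\text{gaps}>y-\sigma\}$, via $n\mapsto n-\sigma$. As $\gamma\ge4$ and $\sigma\le\gamma-1$, (16) applies to $y=\gamma$ and $y=\gamma+1$.

*At $y=\gamma$:* $A(\gamma)=\sigma-1-(\gamma-\sigma)+\#\{\text{gaps in }(\sigma,\gamma]\}=\sigma-h+\#\{\text{gaps in }(\sigma,\gamma]\}$, so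
$$\#\{\text{gaps in }(\sigma,\gamma]\}+\#\{\text{gaps}>2\gamma-1-\sigma\}\ge h .$$
As $2\gamma-1-\sigma\ge\gamma$, these ranges are disjoint and lie above $\sigma$. So they contain all $h$ gaps above $\sigma$, and there is no gap in $(\gamma,2\gamma-1-\sigma]$.

*At $y=\gamma+1$:* in the same way,
$$\#\{\text{gaps in }(\sigma,\gamma+1]\}+\#\{\text{gaps}>2\gamma-2-\sigma\}\ge h+1 .$$

If $\sigma\le\gamma-3$, the ranges in the second inequality are disjoint and lie above $\sigma$, so the left side is at most $h$: contradiction. If $\sigma=\gamma-2$, they overlap only in $\gamma+1$, so $\gamma+1$ is a gap; but there is no gap in $(\gamma,2\gamma-1-\sigma]=(\gamma,\gamma+1]$: contradiction. If $\sigma=\gamma-1$, then $a=2\gamma-2=r-1$, so $\varepsilon=1$ and $a\ge6=3\varepsilon+3$. For $s_0=M/2=3\gamma-1\ge\mu$ we have $\kappa^2_{s_0}+\kappa^2_{M-s_0}=4>3$, so $\delta_{s_0}\ne2$. Being even, it is at least $4$, and Lemma 7.1 forces $\delta_{s_0}=5$, which is odd: contradiction.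

So the case $\tau_E=0$, $r=2\gamma-1$ does not occur, and for $d=2$ the semigroup $H'$ is Weierstrass by 9.6 and 9.7.

**End of the proof of Theorem 1.** By Section 5, $H'$ is Weierstrass unless (2) holds. Under (2) we have $d\ge2$; for $d\ge3$ Proposition 8.1 shows that $H'$ is Weierstrass, and for $d=2$ this section does. $\blacksquare$
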